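
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}
\newtheorem{proposition}{Proposition}

\title{The nonlinear Wiener compactification need not be resolutive}


\begin{abstract}
Let $Q_{\mathcal W}$ be the set of bounded continuous functions on a bounded domain $\Omega$ that are harmonizable for the $p$-energy, that is, whose upper and lower Wiener solutions coincide. For $p=2$ on bounded Euclidean domains, the compactification of $\Omega$ generated by $Q_{\mathcal W}$ is the Wiener compactification, and it is the largest resolutive one. We answer a question of A.~Bj\"orn, J.~Bj\"orn and Sj\"odin by showing that this fails in nonlinear potential theory. For every $p\in(1,\infty)\setminus\{2\}$ we construct a metric tree $\Omega$, with compact completion carrying a doubling measure and a $1$-Poincar\'e inequality, for which $\overline\Omega^{Q_{\mathcal W}}$ is not resolutive. The reason is that three functions which are negligible at the boundary can add up to one which is not. In such a situation $Q_{\mathcal W}$ is neither closed under addition nor a lattice, and no largest resolutive compactification exists.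 With the help of a theorem of Llorente, Manfredi and Wu we obtain the same conclusions for Euclidean domains with a flat piece of boundary; in particular, for the cube $(0,1)^n$ the compactification is resolutive if and only if $p=2$ or $n=1$.
\end{abstract}

\section{The question and the answer}

\subsection{Setting}

Let $1<p<\infty$ and $\psi(\tau)=|\tau|^{p-2}\tau$ (with $\psi(0)=0$), an odd, continuous, strictly increasing function on $\mathbf R$. Let $X$ be a complete metric space with a doubling measure $\mu$, that is, $0<\mu(B(x,2r))\le C\mu(B(x,r))<\infty$ for all balls.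

A Borel function $g\ge0$ is an \emph{upper gradient} of $u$ if $|u(x)-u(y)|\le\int_\gamma g\,ds$ for every rectifiable curve $\gamma$ joining $x$ to $y$ (the left-hand side is read as $\infty$ if $u(x)$ or $u(y)$ is infinite). It is a \emph{$p$-weak} upper gradient if the inequality holds for all such curves outside some curve family $\Gamma$ of zero $p$-modulus; the modulus of $\Gamma$ is the infimum of $\int_X\rho^p\,d\mu$ over Borel $\rho\ge0$ with $\int_\gamma\rho\,ds\ge1$ for all $\gamma\in\Gamma$. The Newtonian space $N^{1,p}(X)$ consists of the everywhere defined functions $u\in L^p(X)$ having an upper gradient in $L^p(X)$, with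
\[
\|u\|_{N^{1,p}}^p=\int_X|u|^p\,d\mu+\inf_g\int_Xg^p\,d\mu ,
\]
the infimum being over upper gradients $g$ of $u$. For open $G\subset X$ we write $u\in N^{1,p}_{\rm loc}(G)$ if every point of $G$ has a neighborhood in $G$ on which $u$ is Newtonian. Every $u\in N^{1,p}_{\rm loc}(G)$ has a $p$-weak upper gradient $g_u\in L^p_{\rm loc}(G)$ which is a.e.\ minimal. The \emph{capacity} $C_p(E)$ is the infimum of $\|u\|_{N^{1,p}}^p$ over $u\in N^{1,p}(X)$ with $u\ge1$ on $E$, and $N^{1,p}_0(G)$ is the set of $u\in N^{1,p}(X)$ vanishing outside $G$. We assume a \emph{$p$-Poincar\'e inequality}: there are $C,\lambda$ such that for all balls $B=B(x,r)$, with $u_B=\frac1{\mu(B)}\int_Bu\,d\mu$ and $\lambda B=B(x,\lambda r)$,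
\[
\frac1{\mu(B)}\int_B|u-u_B|\,d\mu\le Cr\Bigl(\frac1{\mu(\lambda B)}\int_{\lambda B}g^p\,d\mu\Bigr)^{1/p}
\]
for all integrable $u$ and all upper gradients $g$ of $u$.

Let $\Omega\subset X$ be a bounded domain with $C_p(X\setminus\Omega)>0$. For open $G\subset\Omega$, a continuous function $u\in N^{1,p}_{\rm loc}(G)$ is \emph{$p$-harmonic} in $G$ if
\[
\int_{\{\varphi\ne0\}}g_u^p\,d\mu\le\int_{\{\varphi\neq0\}}g_{u+\varphi}^p\,d\mu
\]
for all $\varphi\in N_0^{1,p}(G)$ with compact support in $G$. We write $G\Subset\Omega$ if $\overline G$ is a compact subset of $\Omega$. A function $u:\Omega\to(-\infty,\infty]$ is \emph{$p$-superharmonic} if it is lower semicontinuous, not identically $\infty$ in any component, and satisfies the comparison principle: for every open $G\Subset\Omega$ regular for the Dirichlet problem and every $h\in\mathcal C(\overline G)$ that is $p$-harmonic in $G$, the inequality $h\le u$ on $\partial G$ implies $h\le u$ in $G$. If $-v$ is $p$-superharmonic, $v$ is \emph{$p$-subharmonic}. Let $\mathcal C_{\rm bdd}(\Omega)$ be the set of bounded continuous real functions on $\Omega$.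

\subsection{Compactifications and the Wiener solution}

A \emph{compactification} $\overline\Omega^*$ of $\Omega$ is a compact Hausdorff space containing $\Omega$ as a dense open subspace; $\partial^*\Omega=\overline\Omega^*\setminus\Omega$. For $f:\partial^*\Omega\to\overline{\mathbf R}$ the upper Perron solution $\overline Pf$ is the infimum of all $p$-superharmonic $u$ in $\Omega$ that are bounded below and satisfy $\liminf_{\Omega\ni y\to x}u(y)\ge f(x)$ for all $x\in\partial^*\Omega$, in the topology of $\overline\Omega^*$. Put $\underline Pf=-\overline P(-f)$. The function $f$ is \emph{resolutive} if $\overline Pf=\underline Pf$ is real-valued, and the compactification is \emph{resolutive} if every $f\in\mathcal C(\partial^*\Omega)$ is.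

For $Q\subset\mathcal C_{\rm bdd}(\Omega)$, the \emph{$Q$-compactification} $\overline\Omega^Q$ is the compactification, unique up to homeomorphism, to which all $f\in Q$ extend continuously and for which these extensions separate the points of $\partial^Q\Omega=\overline\Omega^Q\setminus\Omega$. One compactification is \emph{larger} than another if there is a continuous map from the first onto the second fixing $\Omega$ pointwise. A \emph{largest} resolutive compactification is a resolutive one that is larger than every resolutive one.

There is also a way to speak of boundary behavior without a boundary. For $f:\Omega\to\overline{\mathbf R}$ let $\mathcal U^W_f$ be the set of $p$-superharmonic $u$ in $\Omega$ that are bounded below and satisfy $u\ge f$ in $\Omega\setminus K$ for some compact $K\subset\Omega$. Put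
\[
\overline Wf=\inf_{u\in\mathcal U^W_f}u,\qquad \underline Wf=-\overline W(-f).
\]
So $\underline Wf$ is the supremum of the $p$-subharmonic functions that are bounded above and at most $f$ outside some compact subset of $\Omega$. The function $f$ is \emph{harmonizable}, $f\in\mathcal W(\Omega)$, if $\overline Wf=\underline Wf$ is real-valued. Let
\[
Q_{\mathcal W}=\mathcal W(\Omega)\cap\mathcal C_{\rm bdd}(\Omega).
\]

Two known facts link these notions; see \cite{BBS}.
\begin{itemize}
\item[(a)] If $Q\subset\mathcal C_{\rm bdd}(\Omega)$ is a sublattice containing the constants, then $\overline\Omega^Q$ is resolutive if and only if $Q\subset\mathcal W(\Omega)$.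
\item[(b)] In linear potential theory, for example for the Laplacian on a bounded domain in unweighted $\mathbf R^n$, $Q_{\mathcal W}$ is a vector lattice. Hence $\overline\Omega^{Q_{\mathcal W}}$, the \emph{Wiener compactification}, is resolutive, and it is the largest resolutive compactification.
\end{itemize}
In the nonlinear setting it was stated as open in \cite{BBS} whether $\overline\Omega^{Q_{\mathcal W}}$ is resolutive, as it was not known whether $Q_{\mathcal W}$ is a vector lattice. Two simple cases show what is at stake.

\emph{The interval.} Let $\Omega=(0,1)\subset\mathbf R$. For every $p$ the $p$-harmonic functions on an interval are the affine ones, and the $p$-superharmonic functions are the concave ones. Let $f$ be bounded. A function $u\in\mathcal U_f^W$ is concave and bounded below, so it has limits at $0$ and $1$, and these are at least the upper limits of $f$. Hence $u\ge L$, where $L$ is the affine function whose boundary values are those upper limits. Conversely $L+\varepsilon\in\mathcal U^W_f$ for all $\varepsilon>0$. So $\overline Wf=L$; similarly, $\underline Wf$ is the affine function given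 by the lower limits. Thus $Q_{\mathcal W}$ consists of the continuous functions having (finite) limits at both ends, and $\overline\Omega^{Q_{\mathcal W}}=[0,1]$. This is resolutive, since by the same argument $\overline Pf=\underline Pf$ is the affine function with boundary values $f$. Nothing depends on $p$.

\emph{The linear case.} If sums of superharmonic functions are superharmonic, then $u\in\mathcal U_f^W$ and $v\in\mathcal U^W_g$ imply $u+v\in\mathcal U^W_{f+g}$. So $\overline W(f+g)\le\overline Wf+\overline Wg$, and likewise $\underline W(f+g)\ge\underline Wf+\underline Wg$. Since $\underline W\le\overline W$ for bounded functions (Lemma~\ref{lem:rules} below), $Q_{\mathcal W}$ is closed under addition. For $p\ne2$ the minimum of two $p$-superharmonic functions is still $p$-superharmonic, but the sum in general is not. The question is whether this loss can be felt by $Q_{\mathcal W}$. The simplest elements to test are the nonnegative $g\in\mathcal C_{\rm bdd}(\Omega)$ with $\overline Wg\equiv0$. We call them \emph{null functions}: near the boundary they lie below superharmonic functions that are as small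 as we like at any given interior point.

\subsection{Results}

\begin{theorem}\label{thm:tree}
Let $1<p<\infty$, $p\ne2$. There are a compact metric space $X$ with a doubling measure $\mu$ supporting a $1$-Poincar\'e (hence a $p$-Poincar\'e) inequality, a bounded domain $\Omega\subset X$ with $C_p(X\setminus\Omega)>0$, and nonnegative $g_0,g_1,g_2\in\mathcal C_{\rm bdd}(\Omega)$ such that each $g_k$ is harmonizable with $\overline Wg_k=\underline Wg_k=0$, but $\varphi=g_0+g_1+g_2$ satisfies
\[
\overline W\varphi\ge1\qquad\text{and}\qquad\underline W\varphi\le0 .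
\]
Consequently $\overline\Omega^{Q_{\mathcal W}}$ is not resolutive.
\end{theorem}

The space $X$ is the completion of a metric tree, and it is Ahlfors $1$-regular. The step from failing sums to compactifications is general.

\begin{theorem}\label{thm:mechanism}
Let $\Omega$ be as in the setting. Suppose there are finitely many nonnegative $g_k\in\mathcal C_{\rm bdd}(\Omega)$ with $\overline Wg_k\equiv0$ and $\sum_kg_k\notin\mathcal W(\Omega)$. Then
\begin{itemize}
\item[(i)] $\overline\Omega^{Q_{\mathcal W}}$ is not resolutive;
\item[(ii)] $Q_{\mathcal W}$ is neither closed under addition nor a lattice;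
\item[(iii)] there is no largest resolutive compactification of $\Omega$.
\end{itemize}
The hypothesis is satisfied in the example of Theorem~\ref{thm:tree}.
\end{theorem}

\begin{theorem}\label{thm:euclid}
Let $n\ge2$, $1<p<\infty$, $p\ne2$ and $H=\{x\in\mathbf R^n:x_n>0\}$. Let $\Omega\subset H$ be a bounded domain in unweighted $\mathbf R^n$ such that $H\cap B\subset\Omega$ for some open ball $B$ centered on $\partial H$. Then {\rm (i)--(iii)} of Theorem~\ref{thm:mechanism} hold for $\Omega$. In particular, for $\Omega=(0,1)^n$ in unweighted $\mathbf R^n$, $n\ge1$, the compactification $\overline\Omega^{Q_{\mathcal W}}$ is resolutive if and only if $p=2$ or $n=1$.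
\end{theorem}

Theorem~\ref{thm:euclid} depends on a theorem of Llorente, Manfredi and Wu \cite{LMW}; Theorem~\ref{thm:tree} does not.

\section{The idea on one star}\label{sec:star}

Consider a star with center $o$ and three edges of length $1$ ending at the points $0,1,2$. For a function $u$ that is affine on the edges, the energy $\sum_j|u(j)-u(o)|^p$ with given end values is minimal exactly when $\sum_j\psi(u(j)-u(o))=0$. If
\[
\sum_j\psi\bigl(u(j)-u(o)\bigr)\le0,
\]
then $u(o)$ is at least the minimizing value, and $u$ deserves to be called superharmonic at $o$. We look for three positive functions with value $1$ at $o$, all superharmonic at $o$, such that \emph{at every end the product of their values exceeds $1$}. It is enough to find numbers $b_0,b_1,b_2>0$ with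
\begin{equation}\label{eq:need}
\sum_i\psi(b_i-1)<0\qquad\text{and}\qquad b_0b_1b_2>1,
\end{equation}
for then the three rotations of one function do it: the function number $k$ has the value $b_{j+k}$ at $j$ (indices mod $3$), and each end sees each $b_i$ once.

For $p=2$ this is impossible: $\sum_i(b_i-1)<0$ and the arithmetic--geometric mean inequality give $b_0b_1b_2<1$. With two ends it is impossible for every $p$: since $\psi$ is odd and strictly increasing, $\psi(b_0-1)+\psi(b_1-1)<0$ gives $b_0+b_1<2$ and so $b_0b_1<1$. But with three ends and $p=3$, when $\psi(\tau)=\tau|\tau|$, we may take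
\[
(b_0,b_1,b_2)=(1.1,\;1.1,\;0.85):\qquad
\sum_i\psi(b_i-1)=0.01+0.01-0.0225=-0.0025,\qquad b_0b_1b_2=1.0285 .
\]
Two small gains are, for this $\psi$, outweighed by one slightly larger loss, although their sum is larger than the loss. For $p<2$ one uses one gain and two losses instead.

Now iterate: attach to each end $v$ a smaller star, on which each of the three functions is continued by the same rule, scaled by its value at $v$. At $v$ there is now also an edge back to the parent, on which the function may increase away from $v$, and this works against superharmonicity. We outweigh it by shortening the edges by a factor $s$ in each generation, which multiplies the slopes towards the children by $1/s$. In the example, $s=\frac16$ is small enough. After dividing by the square of the function value and by a common power of $s$, the children contribute $-0.0025\cdot 6^2=-0.09$, and the parent contributes at most $(1/0.85-1)^2=(3/17)^2<0.032$.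

The result is an infinite tree with three positive superharmonic functions $U_0,U_1,U_2$, all equal to $1$ at the root, with product $1.0285^n$ at \emph{every} vertex of level $n$. So at every vertex far out at least one of them is large, while $\varepsilon U_0,\varepsilon U_1,\varepsilon U_2$ are as small as we like at the root: the boundary is exhausted by three negligible pieces. In a linear theory this could not happen. There $\varepsilon(U_0+U_1+U_2)$ would be superharmonic, and the minimum principle would give $3\varepsilon\ge1$ at the root for every $\varepsilon>0$. A partition of unity subordinate to the three pieces then writes a bounded nonnegative continuous function that oscillates between $0$ on odd and $1$ on even levels as a sum of three null functions. Such an oscillating function is far from harmonizable.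

\section{From null functions to compactifications}\label{sec:mechanism}

We use the comparison principle in the following form (\cite[Ch.~9]{BB}, \cite[Ch.~7]{HKM}).
\begin{itemize}
\item[\textbf{(C)}] Let $G\Subset\Omega$ be open, let $u$ be $p$-superharmonic and $v$ $p$-subharmonic in $G$, and suppose that
$\infty\ne\limsup_{G\ni y\to x}v(y)\le\liminf_{G\ni y\to x}u(y)\ne-\infty$ for all $x\in\partial G$. Then $v\le u$ in $G$.
\end{itemize}
If $u$ is $p$-superharmonic and $v$ $p$-subharmonic in all of $\Omega$, then by semicontinuity the hypothesis holds as soon as there are \emph{real} numbers $f(x)$ with $v(x)\le f(x)\le u(x)$ for $x\in\partial G$. Taking $v$ constant, which is $p$-harmonic, we obtain: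
\begin{itemize}
\item[\textbf{(M)}] Let $u$ be $p$-superharmonic in $\Omega$ and $c\in\mathbf R$. If $u\ge c$ on $\partial G$ for some open $G\Subset\Omega$, then $u\ge c$ in $G$. If $u\ge c$ outside a compact subset of $\Omega$, then $u\ge c$ in $\Omega$.
\end{itemize}
For the second statement take $G\Subset\Omega$ open containing the compact set. Such $G$ exist because $X$, being complete and doubling, is locally compact.

\begin{lemma}\label{lem:rules}
\begin{itemize}
\item[(i)] If $f\le g$, then $\overline Wf\le\overline Wg$ and $\underline Wf\le\underline Wg$. For $\alpha>0$ and $\beta\in\mathbf R$, $\overline W(\alpha f+\beta)=\alpha\overline Wf+\beta$ and $\underline W(\alpha f+\beta)=\alpha\underline Wf+\beta$.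
\item[(ii)] If $f$ is bounded, then $\inf f\le\underline Wf\le\overline Wf\le\sup f$. In particular constants are harmonizable.
\item[(iii)] If $g\ge0$ is bounded and $\overline Wg\le0$, then $\overline Wg=\underline Wg=0$, so $g\in\mathcal W(\Omega)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Here $\mathcal U^W_g\subset\mathcal U^W_f$, and $u\in\mathcal U^W_f$ if and only if $\alpha u+\beta\in\mathcal U^W_{\alpha f+\beta}$. For $\underline W$ apply this to $-g\le-f$ and to $-f$.

(ii) The outer inequalities hold because constants are $p$-superharmonic. Let $u\in\mathcal U^W_f$ and $-v\in\mathcal U^W_{-f}$. Then $v\le f\le u$ outside some compact $K\subset\Omega$. For $x\in\Omega$ choose an open $G\Subset\Omega$ with $K\cup\{x\}\subset G$. Since $\partial G\subset\Omega\setminus K$ and $f$ is real-valued, (C) gives $v(x)\le u(x)$. Take the supremum over $v$ and the infimum over $u$.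

(iii) By (ii), $0\le\underline Wg\le\overline Wg\le0$.
\end{proof}

\begin{lemma}\label{lem:resolutive}
Let $\overline\Omega^*$ be a resolutive compactification and $f\in\mathcal C(\overline\Omega^*)$ real-valued. Then $\overline Wf\le\underline Wf$ in $\Omega$.
\end{lemma}

\begin{proof}
Let $u$ be admissible in the definition of $\overline P(f|_{\partial^*\Omega})$ and let $\iota>0$. Each $x\in\partial^*\Omega$ has an open neighborhood $N_x\subset\overline\Omega^*$ such that $u>f(x)-\iota/2$ and $f<f(x)+\iota/2$ in $N_x\cap\Omega$. Hence $u+\iota>f$ there. The set $K=\overline\Omega^*\setminus\bigcup_xN_x$ is compact and contained in $\Omega$, so $u+\iota\in\mathcal U^W_f$ and $\overline Wf\le u+\iota$. Thus $\overline Wf\le\overline Pf$. Applied to $-f$, this gives $\underline Pf\le\underline Wf$. As $f|_{\partial^*\Omega}$ is resolutive, $\overline Wf\le\overline Pf=\underline Pf\le\underline Wf$.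
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mechanism}, except its last sentence]
Let $\varphi=\sum_kg_k$. By Lemma~\ref{lem:rules}(iii), $g_k\in Q_{\mathcal W}$. Everything follows from this observation:
\begin{equation}\label{eq:noext}
\text{no resolutive compactification admits continuous extensions of all the $g_k$.}
\end{equation}
Indeed, if all $g_k$ extend continuously, so does $\varphi$. If the compactification is resolutive, then Lemma~\ref{lem:resolutive} and Lemma~\ref{lem:rules}(ii) give $\overline W\varphi=\underline W\varphi$, and this function is real-valued since $\varphi$ is bounded. So $\varphi\in\mathcal W(\Omega)$, contrary to assumption.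

(i) All $g_k\in Q_{\mathcal W}$ extend to $\overline\Omega^{Q_{\mathcal W}}$, so \eqref{eq:noext} applies.

(ii) $Q_{\mathcal W}$ is not closed under addition, as $\varphi\in\mathcal C_{\rm bdd}(\Omega)\setminus\mathcal W(\Omega)$. It contains the constants and lies in $\mathcal W(\Omega)$. So if it were a lattice, fact (a) would make $\overline\Omega^{Q_{\mathcal W}}$ resolutive, contradicting (i).

(iii) We show that each $g_k$ \emph{alone} extends to a resolutive compactification. Let
\[
Q_k=\{\Phi\circ g_k:\Phi\in\mathcal C([0,\sup g_k])\},
\]
a sublattice of $\mathcal C_{\rm bdd}(\Omega)$ containing the constants and $g_k$. Given $\Phi$ and $\iota>0$, there is $A>0$ with $|\Phi(\tau)-\Phi(0)|\le\iota+A\tau$ on $[0,\sup g_k]$: use continuity near $0$, and a large $A$ away from $0$. By Lemma~\ref{lem:rules}(i),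
\[
\overline W(\Phi\circ g_k)\le\Phi(0)+\iota+A\overline Wg_k=\Phi(0)+\iota,
\]
and the same estimate for $-\Phi$ gives $\underline W(\Phi\circ g_k)\ge\Phi(0)-\iota$. Let $\iota\to0$. With $\underline W\le\overline W$ we get $\Phi\circ g_k\in\mathcal W(\Omega)$. So $Q_k\subset\mathcal W(\Omega)$, and $\overline\Omega^{Q_k}$ is resolutive by fact (a). A largest resolutive compactification would map continuously onto each $\overline\Omega^{Q_k}$, fixing $\Omega$ pointwise. Composing this map with the extension of $g_k$ to $\overline\Omega^{Q_k}$, we would extend all the $g_k$ to it, contradicting \eqref{eq:noext}.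
\end{proof}

\section{The tree}\label{sec:tree}

\subsection{Choice of the numbers}\label{sec:numbers}

Let $p\ne2$. This is the only place where $p\neq2$ is used in the proof of Theorem~\ref{thm:tree}. First, there are real $a_0,a_1,a_2$ with
\[
\psi(a_0)+\psi(a_1)+\psi(a_2)<0<a_0+a_1+a_2 .
\]
If $p<2$, take $(\lambda,-1,-1)$ with $2<\lambda<2^{1/(p-1)}$; then $\lambda^{p-1}-2<0<\lambda-2$. If $p>2$, take $(1,1,-\lambda)$ with $2^{1/(p-1)}<\lambda<2$; then $2-\lambda^{p-1}<0<2-\lambda$. For small $\delta>0$ put $b_i=1+\delta a_i$, $i\in\mathbf Z_3=\{0,1,2\}$. Since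
\[
b_0b_1b_2=1+\delta\sum_ia_i+O(\delta^2),\qquad \sum_i\psi(b_i-1)=\delta^{p-1}\sum_i\psi(a_i),
\]
we can fix $\delta$ so that \eqref{eq:need} holds:
\[
b_i>0,\qquad q:=b_0b_1b_2>1,\qquad \sum_i\psi(b_i-1)=:-\theta<0 .
\]
Finally, let $M=\max_i|1/b_i-1|^{p-1}$ and fix
\begin{equation}\label{eq:s}
0<s\le\tfrac16\qquad\text{with}\qquad s^{1-p}\theta>M .
\end{equation}

\subsection{The space}

The vertices of the rooted tree $T$ are the finite words over $\mathbf Z_3$. The root is the empty word, and $w$ is joined to its children $wj$, $j\in\mathbf Z_3$, by edges of length $s^{|w|+1}$, where $|w|$, the length of the word, is the \emph{level} of $w$. So an edge from level $n-1$ to level $n$ has length $s^n$, and there are $3^n$ such edges. Let $d$ be the path metric on $T$, and let $\ell:T\to[0,\infty)$ be the continuous function that equals the level at vertices and is affine on edges. For $n\ge1$ put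
\[
T_n=\{\ell\le n\},\qquad G_n=\{\ell<n\};
\]
$T_n$ is a finite graph, hence compact. Let $X$ be the completion of $T$, $\partial T=X\setminus T$ and $\Omega=T$. Let $\mu$ be arc length on $T$, with $\mu(\partial T)=0$.

\begin{proposition}\label{prop:space}
\begin{itemize}
\item[(i)] $X$ is compact and $\Omega$ is a bounded domain in $X$. The sets $G_n$ are open and increase to $\Omega$, $G_n\Subset\Omega$, and $\partial G_n$ is the set of vertices of level $n$. Every compact $K\subset\Omega$ lies in some $G_n$.
\item[(ii)] $\mu(B(x,r))\ge r/6$ for $x\in X$ and $0<r\le\operatorname{diam}X$, and $\mu(B(x,r))\le20r$ for all $r>0$. Hence $\mu$ is doubling.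
\item[(iii)] $X$ supports a $1$-Poincar\'e inequality, hence a $p$-Poincar\'e inequality.
\item[(iv)] $C_p(X\setminus\Omega)>0$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) Every point of $T$ is within distance $\sum_{j>n}s^j$ of the compact set $T_n$. So $T$ is totally bounded and $X$ is compact. If $x\in T_n$, a path from $x$ to a point with $\ell>n+1$ contains an edge of length $s^{n+1}$. Hence $B(x,s^{n+1})\cap T\subset T_{n+1}$, and since $T$ is dense in $X$ and $T_{n+1}$ is compact, $B(x,s^{n+1})\subset T_{n+1}\subset T$. So $T$ is open in $X$; it is connected and bounded. The statements about $G_n$ follow from the continuity of $\ell$ and the compactness of $T_n=\overline{G_n}$. The last statement holds because $G_1\subset G_2\subset\cdots$ is an open cover of $\Omega$.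

(ii) \emph{Lower bound.} Let $x\in T$ and $r\le\operatorname{diam}X$. There is $y\in T$ with $d(x,y)\ge r/3$; otherwise $\operatorname{diam}X\le2r/3<r$. The points of the arc from $x$ to $y$ at distance less than $r/3$ from $x$ form a segment of length $r/3$ in $B(x,r)$, so $\mu(B(x,r))\ge r/3$. If $x\in\partial T$, choose $x'\in T$ with $d(x,x')<r/2$; then $\mu(B(x,r))\ge\mu(B(x',r/2))\ge r/6$.

\emph{Upper bound.} If $r\ge s$, then $\mu(X)=\sum_{n\ge1}(3s)^n=\frac{3s}{1-3s}\le6s\le6r$, as $s\le\frac16$. Let now $s^{n+1}\le r<s^n$ with $n\ge1$, and first $x\in T$. We cut the tree at level $n$. For a vertex $v$ of level $n$ let $T_v$ be the part of $T$ strictly below $v$. Then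
\[
\mu(T_v)=\sum_{m\ge1}3^ms^{n+m}=s^n\frac{3s}{1-3s}\le6s^{n+1}\le6r .
\]
Let $\pi:T\to T_n$ be the $1$-Lipschitz retraction collapsing each $T_v$ to $v$. Then $B(x,r)\cap T_n\subset B(\pi(x),r)$, and if $B(x,r)$ meets $T_v$, then $v\in B(\pi(x),r)$. The edges of $T_n$ have length at least $s^n>r$. So if $\pi(x)$ is a vertex, it is the only vertex of $T_n$ in $B(\pi(x),r)$. If not, only the two endpoints of the edge containing $\pi(x)$ can lie in this ball. As at most four edges meet at a vertex, $B(\pi(x),r)\cap T_n$ has length at most $4r$ in the first case and at most $2r+2\cdot3r=8r$ in the second. Together with at most two sets $T_v$ we obtain $\mu(B(x,r))\le8r+2\cdot6r=20r$. For $x\in\partial T$ use $B(x,r)\subset B(x',r+\eta)$ with $x'\in T$, $d(x,x')<\eta$, and let $\eta\to0$.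

\emph{Doubling.} If $r\le\operatorname{diam}X$, then $\mu(B(x,2r))\le40r\le240\,\mu(B(x,r))$. If $r>\operatorname{diam}X$, both balls are $X$.

(iii) Let $B=B(x,r)$, let $y,z\in B\cap T$, and let $\gamma\subset T$ be the arc from $y$ to $z$. Then $\gamma\subset B$. Indeed, if $x\in T$ and $m$ is the point of $\gamma$ closest to $x$, then every $w\in\gamma$ lies between $m$ and one of $y,z$, say $y$, and $d(x,w)=d(x,m)+d(m,w)\le d(x,y)$. So $d(x,w)\le\max\{d(x,y),d(x,z)\}$, and by approximation this also holds for $x\in\partial T$. If $g$ is an upper gradient of $u$, then $|u(y)-u(z)|\le\int_\gamma g\,ds\le\int_Bg\,d\mu$. Averaging over $y,z\in B\cap T$ and using (ii),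
\[
\frac1{\mu(B)}\int_B|u-u_B|\,d\mu\le\int_Bg\,d\mu\le20r\,\frac1{\mu(B)}\int_Bg\,d\mu .
\]
The $p$-Poincar\'e inequality follows by H\"older's inequality.

(iv) Let $\gamma$ be a ray from the root to a point of $\partial T$; its length $L=\sum_{j\ge1}s^j$ is finite. Let $u\in N^{1,p}(X)$ have the upper gradient $g\in L^p(X)$ and $u\ge1$ on $\partial T$. For $y\in\gamma\cap T$,
\[
|u(y)|\ge1-\int_\gamma g\,ds\ge1-L^{1-1/p}\|g\|_{L^p(X)} .
\]
So either $L^{1-1/p}\|g\|_{L^p(X)}\ge\frac12$, or $|u|\ge\frac12$ on $\gamma\cap T$ and $\int_X|u|^p\,d\mu\ge2^{-p}L$. In both cases $\int_X|u|^p\,d\mu+\int_Xg^p\,d\mu$ is bounded from below by a positive constant depending only on $p$ and $L$.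
\end{proof}

\section{Potential theory on the tree}

To certify that a function is $p$-superharmonic we must compare it with all $p$-harmonic functions. So we only need to know necessary conditions for $p$-harmonicity: affinity on edges and a Kirchhoff law at the vertices. For a vertex $v$, an edge $e\ni v$ and a function $u$ affine on $e$ near $v$, let $u'_e(v)$ be the derivative at $v$ along $e$, in the direction away from $v$.

\begin{lemma}\label{lem:kirchhoff}
Let $G\subset T$ be open and $h$ $p$-harmonic in $G$. Then $h$ is affine on each component of {\rm(}open edge{\rm)}$\,\cap\,G$, and at each vertex $v\in G$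
\begin{equation}\label{eq:kirchhoff}
\sum_{e\ni v}\psi\bigl(h_e'(v)\bigr)=0 .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Minimal gradients.} Let $u\in N^{1,p}_{\rm loc}(G)$ be continuous. We claim that $u$ is absolutely continuous on compact segments of edges in $G$ and that $g_u=|u'|$ a.e. Let $I\subset G$ be a nondegenerate compact segment of an edge. If $\int_I\rho\,ds\ge1$, then $\int\rho^p\,d\mu\ge|I|^{1-p}$ by H\"older's inequality. So the family consisting of $I$ alone has positive modulus, and no such $I$ is exceptional for the $p$-weak upper gradient $g_u$. Applying this to the subsegments of $I$, we get $|u(a)-u(b)|\le\int_{[a,b]}g_u\,ds$ for all $a,b\in I$. As $g_u\in L^p_{\rm loc}(G)$, $u$ is absolutely continuous on $I$ and $|u'|\le g_u$ a.e. Conversely, let $\rho\ge0$ be a Borel function with $\rho=|u'|$ a.e. A rectifiable curve in $G$ from $x$ to $y$ covers the arc $[x,y]$, which meets only finitely many edges. So the integral of $\rho$ along the curve is at least $\int_{[x,y]}|u'|\,d\mu\ge|u(x)-u(y)|$. Thus $\rho$ is an upper gradient of $u$ in $G$ and $g_u\le|u'|$ a.e.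

\emph{First variation.} Let $\varphi$ be Lipschitz with compact support in $G$. For $0<\tau\le1$, the definition of $p$-harmonicity with $\tau\varphi$ gives
\[
0\le\int_{\{\varphi\ne0\}}\frac{|h'+\tau\varphi'|^p-|h'|^p}{\tau}\,d\mu .
\]
The integrand is bounded in absolute value by $p(|h'|+|\varphi'|)^{p-1}|\varphi'|$, which is integrable. Letting $\tau\to0$ and using that $\varphi'=0$ a.e.\ on $\{\varphi=0\}$, we get $\int\psi(h')\varphi'\,d\mu\ge0$. Applying this to $-\varphi$ as well,
\[
\int_G\psi(h')\varphi'\,d\mu=0,
\]
where each edge is oriented in some way; the integrand does not depend on the orientation.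

If $\varphi$ has support in a component $J$ of (open edge)$\,\cap\,G$, this shows that $\psi(h')$ is a.e.\ constant on $J$. So $h'$ is a.e.\ constant and $h$ is affine on $J$. For a vertex $v\in G$ take $\varphi(x)=(1-d(x,v)/r)_+$ with $r>0$ smaller than the lengths of the edges at $v$ and so small that $\{d(\cdot,v)\le r\}\subset G$. Orienting the edges away from $v$, we get $0=\sum_{e\ni v}\psi(h'_e(v))\cdot(-1/r)\cdot r$, which is \eqref{eq:kirchhoff}.
\end{proof}

\begin{lemma}\label{lem:super}
Let $U:T\to\mathbf R$ be continuous and affine on edges, with $\sum_{e\ni v}\psi(U'_e(v))<0$ at every vertex $v$. Then $U$ is $p$-superharmonic in $\Omega=T$.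
\end{lemma}

\begin{proof}
Let $G\Subset\Omega$ be open and let $h\in\mathcal C(\overline G)$ be $p$-harmonic in $G$ with $h\le U$ on $\partial G$. Suppose that $m=\max_{\overline G}(h-U)>0$. The maximum is attained at some $x\in G$.

\emph{It is attained at a vertex in $G$.} Suppose $x$ lies inside an edge, and let $J$ be the component of (open edge)$\,\cap\,G$ containing $x$. By Lemma~\ref{lem:kirchhoff}, $h-U$ is affine on $J$. It has an interior maximum there, so $h-U=m$ on $J$ and, by continuity, at the endpoints of $J$. These belong to $\overline G$, but not to $\partial G$, where $h-U\le0<m$. So they lie in $G$, and since $J$ is a component, they are not inside the edge, i.e.\ they are vertices.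

\emph{It cannot be attained at a vertex in $G$.} At such a vertex $v$, $h'_e(v)\le U'_e(v)$ for all $e\ni v$. Since $\psi$ is increasing, \eqref{eq:kirchhoff} gives
\[
0=\sum_{e\ni v}\psi(h_e'(v))\le\sum_{e\ni v}\psi(U_e'(v))<0,
\]
a contradiction. Hence $h\le U$ in $G$.
\end{proof}

\section{Three null functions: proof of Theorem~\ref{thm:tree}}\label{sec:functions}

\subsection{The superharmonic functions}

For $k\in\mathbf Z_3$ and a vertex $v=x_1x_2\cdots x_n$ put
\[
U_k(v)=\prod_{j=1}^nb_{x_j+k}>0\qquad(\text{indices mod }3),
\]
so that $U_k=1$ at the root, and extend $U_k$ affinely to the edges.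

\emph{$U_k$ is $p$-superharmonic.} Let $v$ have level $n\ge1$ and parent $v^-$, and let $U_k(v)=bU_k(v^-)$, $b\in\{b_0,b_1,b_2\}$. The derivatives of $U_k$ away from $v$ are
\[
U_k(v)\,(b_{j+k}-1)\,s^{-(n+1)}\ \text{ towards the child $vj$},\qquad U_k(v)\Bigl(\frac1b-1\Bigr)s^{-n}\ \text{ towards $v^-$}.
\]
When $j$ runs through $\mathbf Z_3$, so does $j+k$. Hence
\[
\sum_{e\ni v}\psi\bigl((U_k)'_e(v)\bigr)=U_k(v)^{p-1}s^{-n(p-1)}\Bigl[-\theta s^{1-p}+\psi\Bigl(\frac1b-1\Bigr)\Bigr]<0,
\]
because $\psi(1/b-1)\le M<\theta s^{1-p}$ by \eqref{eq:s}. At the root there is no parent, and the sum is $-\theta s^{1-p}<0$. Lemma~\ref{lem:super} applies.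

\emph{Product identity.} If $v=x_1\cdots x_n$, then
\begin{equation}\label{eq:product}
\prod_{k\in\mathbf Z_3}U_k(v)=\prod_{j=1}^n\,\prod_{k\in\mathbf Z_3}b_{x_j+k}=q^n,\qquad\text{so}\qquad\max_kU_k(v)\ge q^{n/3} .
\end{equation}

\subsection{Null functions covering the boundary}

We now turn the $U_k$ into bounded functions that are negligible compared with $U_k$ near the boundary, while their sum stays bounded away from $0$. The growth rate in \eqref{eq:product} tells us what to divide by. Let
\[
f_k=\min\{1,\;q^{-\ell/3}U_k\}\in\mathcal C_{\rm bdd}(\Omega),\qquad f_k\ge0 .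
\]

\emph{$\overline Wf_k\le0$.} Let $\varepsilon>0$. As $q>1$, there is $N$ with $q^{-\ell/3}\le\varepsilon$ outside the compact set $T_N$, and so $f_k\le\varepsilon U_k$ there. Since $\varepsilon U_k$ is positive and $p$-superharmonic, it belongs to $\mathcal U^W_{f_k}$, and $\overline Wf_k\le\varepsilon U_k$. Let $\varepsilon\to0$.

\emph{The sum is bounded from below.} Let $F=f_0+f_1+f_2$, $c_0=\min\{1,b_0,b_1,b_2\}$ and $c_1=c_0q^{-1/3}\in(0,1)$. Let $x$ lie on the edge from $v$ to $vj$, where $v$ has level $n$. By \eqref{eq:product} there is $k$ with $U_k(v)\ge q^{n/3}$. As $U_k$ is affine on the edge, with values $U_k(v)$ and $b_{j+k}U_k(v)$ at the ends, $U_k(x)\ge c_0q^{n/3}$. Since $\ell(x)\le n+1$, we get $f_k(x)\ge\min\{1,c_0q^{-1/3}\}=c_1$. Thus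
\[
F\ge c_1\quad\text{in }\Omega .
\]

\subsection{An oscillating sum}

Let $\varphi=\frac12(1+\cos\pi\ell)\in\mathcal C_{\rm bdd}(\Omega)$. Then $0\le\varphi\le1$, with $\varphi=1$ at the vertices of even level and $\varphi=0$ at those of odd level. The functions
\begin{equation}\label{eq:gk}
g_k=\varphi\,\frac{f_k}F\in\mathcal C_{\rm bdd}(\Omega),\qquad g_0+g_1+g_2=\varphi,
\end{equation}
satisfy $0\le g_k\le f_k/c_1$. So $\overline Wg_k\le c_1^{-1}\,\overline Wf_k\le0$, and by Lemma~\ref{lem:rules}(iii), $g_k\in Q_{\mathcal W}$ with $\overline Wg_k=\underline Wg_k=0$. On the other hand, $\varphi$ is far from harmonizable: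
\begin{itemize}
\item Let $u\in\mathcal U^W_\varphi$. By Proposition~\ref{prop:space}(i), $u\ge\varphi$ outside some $G_N$. So $u\ge1$ on $\partial G_n$ for all large even $n$, and by (M), $u\ge1$ in $G_n$. Hence $u\ge1$ in $\Omega$, and $\overline W\varphi\ge1$.
\item Let $u\in\mathcal U^W_{-\varphi}$. In the same way, $u\ge0$ on $\partial G_n$ for all large odd $n$, so $u\ge0$ in $\Omega$. Hence $\overline W(-\varphi)\ge0$, that is, $\underline W\varphi\le0$.
\end{itemize}
All assertions of Theorem~\ref{thm:tree} about the functions are proved, and Proposition~\ref{prop:space} contains those about the space. In particular $\varphi\notin\mathcal W(\Omega)$. So the hypothesis of Theorem~\ref{thm:mechanism} is satisfied, which proves its last sentence, and Theorem~\ref{thm:mechanism}(i) shows that $\overline\Omega^{Q_{\mathcal W}}$ is not resolutive. This completes the proofs of Theorems~\ref{thm:tree} and~\ref{thm:mechanism}. \qed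

\section{Euclidean domains: proof of Theorem~\ref{thm:euclid}}

In unweighted $\mathbf R^n$ the notions of the setting coincide with those of \cite{HKM}. The role of the three functions $U_k$ is now played by the following theorem. A set $E\subset\mathbf R=\partial\mathbf R^2_+$ has \emph{$p$-harmonic measure zero} with respect to $\mathbf R^2_+$ if the infimum of all nonnegative $p$-superharmonic $\tilde u$ in $\mathbf R^2_+$ with $\liminf_{y\to x}\tilde u(y)\ge1$ for all $x\in E$ vanishes at every point of $\mathbf R^2_+$.

\begin{theorem}[Llorente, Manfredi and Wu \cite{LMW}]\label{thm:LMW}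
If $1<p<\infty$ and $p\ne2$, there are finitely many sets $E_1,\dots,E_\kappa\subset\mathbf R$ of $p$-harmonic measure zero with respect to $\mathbf R^2_+$ such that $E_1\cup\dots\cup E_\kappa=\mathbf R$.
\end{theorem}

Let $n$, $p$, $H$, $\Omega$ and $B$ be as in Theorem~\ref{thm:euclid}. We construct null functions $g_1,\dots,g_\kappa$ on $\Omega$ with $\sum_kg_k\notin\mathcal W(\Omega)$; then Theorem~\ref{thm:mechanism} applies. There are two new difficulties. A barrier given by Theorem~\ref{thm:LMW} is large only in a neighborhood of $E_k$ that depends on the barrier, so the partition of unity must use better and better barriers closer and closer to $\partial H$. Also, $\Omega$ is arbitrary away from $B$, so we must localize.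

\subsection*{Step 1: barriers}

Fix $z_0\in\Omega$. By Theorem~\ref{thm:LMW}, for $1\le k\le\kappa$ and $m\ge1$ there are nonnegative $p$-superharmonic $\tilde u_{k,m}$ in $\mathbf R^2_+$ with lower limit at least $1$ at every point of $E_k$, such that
\[
u_{k,m}(x):=\tilde u_{k,m}(x_1,x_n)\qquad\text{satisfies}\qquad u_{k,m}(z_0)<2^{-m}.
\]

\emph{The function $u=u_{k,m}$ is $p$-superharmonic in $H$.} (All facts used here are in \cite[Ch.~7]{HKM}.) Write $\tilde u=\tilde u_{k,m}$, and for $j\in\mathbf N$ let $\tilde w=\min\{\tilde u,j\}$ and $w(x)=\tilde w(x_1,x_n)$. As a bounded superharmonic function, $\tilde w\in W^{1,p}_{\rm loc}(\mathbf R^2_+)$ is a supersolution: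
\[
\int|\nabla\tilde w|^{p-2}\nabla\tilde w\cdot\nabla\tilde\zeta\ge0\qquad\text{for }0\le\tilde\zeta\in C_0^\infty(\mathbf R^2_+).
\]
Then $w\in W^{1,p}_{\rm loc}(H)$, and $\nabla w=(\partial_1\tilde w,0,\dots,0,\partial_n\tilde w)$ depends only on $(x_1,x_n)$. Let $0\le\zeta\in C_0^\infty(H)$. For fixed $x''=(x_2,\dots,x_{n-1})$ the slice $\zeta(\cdot,x'',\cdot)$ is an admissible test function in $\mathbf R^2_+$. Integrating the resulting inequalities over $x''$ gives $\int_H|\nabla w|^{p-2}\nabla w\cdot\nabla\zeta\,dx\ge0$, so $w$ is a supersolution. Superharmonic functions satisfy $\tilde w(x)=\operatorname{ess\,lim\,inf}_{y\to x}\tilde w(y)$ at every point. By Fubini's theorem $w$ inherits this property, and a supersolution with this property is superharmonic. Finally, $u$ is the increasing limit of these $w$ as $j\to\infty$ and $u(z_0)<\infty$, so $u$ is $p$-superharmonic in $H$.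

We restrict $u_{k,m}$ to $\Omega\subset H$. If $x\in\partial H\cap B$ and $x_1\in E_k$, then $\liminf_{\Omega\ni y\to x}u_{k,m}(y)\ge1$ for all $m$.

\subsection*{Step 2: the functions $g_k$}

Let $x_0$ be the center and $R$ the radius of $B$, and let $B'=\overline{B(x_0,R/2)}$. Note that $B'\cap H\subset\Omega$. Let $M\ge1$. Every $x\in\partial H\cap B'$ has $x_1\in E_k$ for some $k$, so there is an open neighborhood $N_x$ with $u_{k,m}>\frac12$ in $N_x\cap\Omega$ for all $m\le M$. Finitely many $N_x$ cover the compact set $\partial H\cap B'$. The rest of $B'$ is compact and disjoint from $\partial H$, so it has positive distance from $\partial H$. Hence there are $r_1>r_2>\cdots\to0$ such that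
\begin{equation}\label{eq:rM}
\text{for each $y\in B'$ with $0<y_n<r_M$ there is $k$ with $u_{k,m}(y)>\tfrac12$ for all $m\le M$.}
\end{equation}
Let
\[
V_k=\bigcup_{M\ge1}\bigl\{y\in\operatorname{int}B':r_{M+2}<y_n<r_M,\ u_{k,m}(y)>\tfrac12\text{ for all }m\le M\bigr\},
\]
which is open by lower semicontinuity. Put $D=\{y\in\operatorname{int}B':0<y_n<r_1\}$. Every $y_n\in(0,r_1)$ lies in some $[r_{M+1},r_M)\subset(r_{M+2},r_M)$, so by \eqref{eq:rM} the sets $V_1,\dots,V_\kappa$ cover $D$. Therefore
\[
h_k(y)=\frac{\operatorname{dist}(y,\mathbf R^n\setminus V_k)}{\sum_{l=1}^\kappa\operatorname{dist}(y,\mathbf R^n\setminus V_l)},\qquad y\in D,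
\]
are continuous and nonnegative, $h_k=0$ outside $V_k$, and $\sum_kh_k=1$ in $D$.

Let $\eta\in\mathcal C(\mathbf R^n)$, $0\le\eta\le1$, have compact support in $\operatorname{int}B'\cap\{|y_n|<r_1\}$, with $\eta=1$ on $\overline{B(x_0,\rho)}$ for some $\rho>0$; then $\rho<R/2$. As an analogue of the function oscillating between levels, we put
\[
\varphi(y)=\eta(y)\cos^2(\log y_n)\ \text{ in }\Omega,\qquad g_k=\varphi h_k\ \text{ in }D,\quad g_k=0\ \text{ in }\Omega\setminus D .
\]
Since $\Omega\cap\operatorname{supp}\eta\subset D$, the open sets $D$ and $\Omega\setminus\operatorname{supp}\eta$ cover $\Omega$, and $g_k$ is continuous on both. So $g_k\in\mathcal C_{\rm bdd}(\Omega)$, $0\le g_k\le1$ and $\sum_kg_k=\varphi$ in $\Omega$.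

\emph{$\overline Wg_k(z_0)=0$.} Let $y\in V_k$ with $y_n<r_{m+1}$. Then $y$ belongs to the $M$th set in the definition of $V_k$ for some $M$ with $r_{M+2}<y_n<r_{m+1}$. So $M\ge m$, and $u_{k,m}(y)>\frac12$. Since $g_k$ vanishes outside $V_k$ and outside $\operatorname{supp}\eta$, it follows that $g_k\le2u_{k,m}$ outside the set $\{y\in\operatorname{supp}\eta:y_n\ge r_{m+1}\}$, which is a compact subset of $\Omega$. So $2u_{k,m}\in\mathcal U^W_{g_k}$ and $\overline Wg_k(z_0)\le2^{1-m}$ for all $m$. Also, every $u\in\mathcal U^W_{g_k}$ is nonnegative by (M), so $\overline Wg_k\ge0$.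

\emph{$\overline Wg_k\equiv0$.} The barriers were chosen small at $z_0$ only; Harnack's inequality carries the smallness to all of $\Omega$. Let $Z=\{\overline Wg_k=0\}\ni z_0$, let $z\in Z$ and $0<2r<\operatorname{dist}(z,\partial\Omega)$, and let $D'=B(z,2r)$. Let $u\in\mathcal U^W_{g_k}$. As $g_k\le1$, also $\min\{u,1\}\in\mathcal U^W_{g_k}$, and this function is nonnegative. Its Poisson modification in the regular set $D'\Subset\Omega$ (\cite[Ch.~7]{HKM}) is $p$-superharmonic in $\Omega$, at most $\min\{u,1\}$, equal to $\min\{u,1\}$ outside $D'$, and $p$-harmonic in $D'$. It is nonnegative by (M), as it is nonnegative outside the compact set $\overline{D'}$, and so it belongs to $\mathcal U^W_{g_k}$ as well. By Harnack's inequality it is at most $Cu(z)$ in $B(z,r)$, with $C=C(n,p)$. Hence $\overline Wg_k\le Cu(z)$ in $B(z,r)$, and taking the infimum over $u$ we get $B(z,r)\subset Z$. So $Z$ is open. It is also relatively closed in $\Omega$: if $Z\ni z_j\to z\in\Omega$, the radii allowed at $z_j$ are bounded away from $0$, and $z\in B(z_j,r)\subset Z$ for suitable $j$ and $r$. As $\Omega$ is connected, $Z=\Omega$.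

\subsection*{Step 3: $\underline W\varphi\le0$}

Let $v$ be $p$-subharmonic in $\Omega$ and bounded above, with $v\le\varphi$ in $\Omega\setminus K$ for a compact $K\subset\Omega$. Let $\iota\in(0,1)$; we show $v\le\iota$. The idea is to exhaust $\Omega$ by sets on whose boundaries $\varphi\le\iota$, using the zeros of the cosine where $\eta$ is not small. Let $S=\{\eta\ge\iota\}$, a compact subset of $\operatorname{int}B'$, and $\tau_j=e^{-\pi/2-j\pi}$, so that $\cos^2(\log\tau_j)=0$. Take $0<\sigma_j<\min\{\tau_j,R/2\}$ with $\sigma_j\to0$ and put
\[
O_j=\{y\in\Omega:\operatorname{dist}(y,\partial\Omega)>\sigma_j\}\setminus\{y\in S:y_n\le\tau_j\} .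
\]
The set $O_j\Subset\Omega$ is open, and $K\subset O_j$ for large $j$, because $\operatorname{dist}(y,\partial\Omega)$ and $y_n$ are bounded away from $0$ on $K$. For such $j$ we have $\partial O_j\subset\Omega\setminus K$, so $v\le\varphi$ on $\partial O_j$. We claim that $v\le\iota$ on $\partial O_j$. Let $y\in\partial O_j$.
\begin{itemize}
\item If $y\notin S$, then $v(y)\le\varphi(y)\le\eta(y)<\iota$.
\item Suppose $y\in S$ and $y_n>\tau_j$. The closed set removed in the definition of $O_j$ does not contain $y$, so $\operatorname{dist}(y,\partial\Omega)=\sigma_j$. But $y\in B'$ and $H\cap B\subset\Omega$ give $\operatorname{dist}(y,\partial\Omega)\ge\min\{y_n,R/2\}>\sigma_j$. So this case does not occur.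
\item If $y\in S$ and $y_n=\tau_j$, then $v(y)\le\varphi(y)=0$.
\item Suppose $y\in S$ and $y_n<\tau_j$. Then $y\in\partial S$, since otherwise $y$ would be interior to the removed set. Thus $\eta(y)=\iota$ and $v(y)\le\varphi(y)\le\iota$.
\end{itemize}
By (M) applied to $-v$, $v\le\iota$ in $O_j$. Every point of $\Omega$ lies in $O_j$ for all large $j$, so $v\le\iota$ in $\Omega$. Letting $\iota\to0$ and taking the supremum over $v$, we get $\underline W\varphi\le0$.

\subsection*{Step 4: $\overline W\varphi>0$ near $x_0$}

Let $D_0=B(x_0,\rho)\cap H$, a convex and hence regular domain. Since $\rho<R/2$, $\overline{D_0}\cap H\subset B'\cap H\subset\Omega$. Let $\omega\in\mathcal C(\overline{D_0})$ be $p$-harmonic in $D_0$ with boundary values $\max\{0,1-2|x-x_0|/\rho\}$. Then $0\le\omega\le1$, $\omega>0$ in $D_0$ by the strong minimum principle, and $\omega=0$ on $\partial B(x_0,\rho)\cap\overline H$.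

Let $u\in\mathcal U^W_\varphi$; then $u\ge0$ by (M). Let $t_j=e^{-j\pi}$, so that $\cos^2(\log t_j)=1$. For large $j$, the set $\{y\in\overline{D_0}:y_n=t_j\}$ lies outside the compact set belonging to $u$, and there $u\ge\varphi=\eta=1\ge\omega$. On $\partial B(x_0,\rho)\cap\{y_n\ge t_j\}$ we have $u\ge0=\omega$. Thus $u\ge\omega$ on the boundary of $D_0\cap\{y_n>t_j\}\Subset\Omega$. Since $u$ is lower semicontinuous and $\omega$ is continuous on $\overline{D_0}$, (C) gives $u\ge\omega$ in this set. Letting $j\to\infty$, $u\ge\omega$ in $D_0$. Hence
\[
\overline W\varphi\ge\omega>0\ge\underline W\varphi\qquad\text{in }D_0,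
\]
so $\varphi=\sum_kg_k\notin\mathcal W(\Omega)$, and Theorem~\ref{thm:mechanism} yields (i)--(iii).

\subsection*{The cube}

For $n\ge2$ and $p\ne2$, what we have proved applies to $\Omega=(0,1)^n$, with $B$ any sufficiently small ball centered at an interior point of the bottom face. So $\overline\Omega^{Q_{\mathcal W}}$ is not resolutive. For $p=2$ it is resolutive by fact (b). For $n=1$ and any $p$ we saw in Section~1 that $\overline\Omega^{Q_{\mathcal W}}=[0,1]$ is resolutive. This completes the proof of Theorem~\ref{thm:euclid}. \qed

\begin{thebibliography}{9}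

\bibitem{BB}
A. Bj\"orn and J. Bj\"orn, \emph{Nonlinear Potential Theory on Metric Spaces}, EMS, 2011.

\bibitem{BBS}
A. Bj\"orn, J. Bj\"orn and T. Sj\"odin, \emph{The Dirichlet problem for p-harmonic functions with respect to arbitrary compactifications}, arXiv:1604.08731 (2016).

\bibitem{HKM}
J. Heinonen, T. Kilpel\"ainen and O. Martio, \emph{Nonlinear Potential Theory of Degenerate Elliptic Equations}.

\bibitem{LMW}
J. G. Llorente, J. J. Manfredi and J.-M. Wu, \emph{$p$-harmonic measure is not additive on null sets}, Ann. Sc. Norm. Super. Pisa Cl. Sci. (5) \textbf{4} (2005).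

\end{thebibliography}

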